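\title{Frobenius pushforwards, differential operators, and the $D$-affinity of quadrics}

\begin{abstract}
On a smooth projective variety $X$ in characteristic $p>0$ the sheaf $D_X$ of differential operators is an increasing union of sheaves $D_X^{(e)}$ with $H^i(D_X^{(e)})=\operatorname{Ext}^i(F^e_*\mathcal O_X,F^e_*\mathcal O_X)$. It has been conjectured that for globally $F$-split $X$ the maps $H^i(D_X^{(e)})\to H^i(D_X^{(e')})$ are injective, so that a higher self-extension of some $F^e_*\mathcal O_X$ would prevent $X$ from being $D$-affine. We show that both statements are false. On the Hirzebruch surface $\mathbb F_p$ the groups $H^1(D_X^{(e)})$ are nonzero and all transition maps in positive degree vanish. For $p$ odd and $n\ge p+2$ odd, the smooth quadric $Q_n$ is $F$-split and $D$-affine, although $H^1(D^{(e)})\neq0$ for $e\ge2$. For $p$ odd and $n\ge3$, the quadric $Q_n$ over an algebraically closed field is $D$-affine if and only if $n$ is odd.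
\end{abstract}

\section{Introduction}

\subsection*{The question}
Let $k$ be a perfect field of characteristic $p>0$ and let $X$ be a smooth projective variety over $k$. The absolute Frobenius $F\colon X\to X$ is the identity on points and $h\mapsto h^p$ on functions. For $e\ge1$ put $q=p^e$ and
\[
V_e=F^e_*\mathcal O_X .
\]
This is the sheaf $\mathcal O_X$ on which a function $h$ acts as multiplication by $h^q$. It is a vector bundle: in local coordinates $y_1,\dots,y_d$ the monomials $y^\beta$ with all $\beta_i<q$ form a basis.

Let $D_X^{(e)}$ be the sheaf of $\mathcal O_X^{q}$-linear endomorphisms of $\mathcal O_X$. Vector fields lie in $D_X^{(1)}$, because they kill $p$-th powers. We have $D_X^{(e)}\subseteq D_X^{(e')}$ for $e'>e$, and the sheaf of differential operators is $D_X=\bigcup_e D_X^{(e)}$. Left multiplication by functions makes these sheaves quasi-coherent and their cohomology groups $k$-vector spaces; the inclusions are left $\mathcal O_X$-linear. Since $F^e_*D_X^{(e)}=\mathcal{E}nd(V_e)$, and since cohomology on a noetherian space commutes with direct limits,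
\begin{equation}\label{eq:basic}
H^i(D_X^{(e)})\cong\operatorname{Ext}^i(V_e,V_e),\qquad H^i(D_X)=\varinjlim_e H^i(D_X^{(e)}).
\end{equation}
We call the maps $H^i(D_X^{(e)})\to H^i(D_X^{(e')})$ induced by the inclusions the \emph{transition maps}; the limit is taken along them.

The variety $X$ is \emph{globally $F$-split}, or \emph{$F$-split}, if $\mathcal O_X\to F_*\mathcal O_X$ splits $\mathcal O_X$-linearly. It is \emph{$D$-affine} if every left $D_X$-module $M$ that is quasi-coherent over $\mathcal O_X$ is generated by global sections and has $H^i(M)=0$ for $i>0$. In particular, a $D$-affine variety has $H^i(D_X)=0$ for $i>0$. A vector bundle $E$ is \emph{tilting} if it generates $D^b(\mathrm{Coh}(X))$ and $\operatorname{Ext}^i(E,E)=0$ for $i>0$. The following conjecture is posed in \cite{Mallory}.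

\medskip
\noindent\textbf{Conjecture.} \emph{Let $X$ be globally $F$-split.}
\begin{enumerate}
\item[(1)] \emph{For $e'>e\ge1$ and all $i\ge0$, the transition map makes $H^i(D_X^{(e)})$ a direct summand of $H^i(D_X^{(e')})$; for $k$-vector spaces this means that the map is injective.}
\item[(2)] \emph{If $V_e$ fails to be tilting for some $e\ge1$, in the sense that $\operatorname{Ext}^i(V_e,V_e)\ne0$ for some $i>0$, then $X$ is not $D$-affine.}
\end{enumerate}
\medskip

Part (1) implies part (2) by \eqref{eq:basic}. Part (2) would be a finite test: $D$-affinity concerns all $D_X$-modules, while $\operatorname{Ext}^i(V_e,V_e)$ is a single finite-dimensional space.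

\subsection*{Why one would expect it}
For $i=0$ the transition maps are inclusions. On $\mathbb P^d=\operatorname{Proj}S$ the module $\bigoplus_jS_{t+qj}$, on which $S$ acts through $q$-th powers, is free on the monomials $x^\beta$ with all $\beta_i<q$ and $|\beta|\equiv t \bmod q$. Hence
\begin{equation}\label{eq:Pd}
F^e_*\mathcal O_{\mathbb P^d}(t)=\bigoplus_\beta\mathcal O\big((t-|\beta|)/q\big).
\end{equation}
For $t=0$ only $\mathcal O(-a)$ with $0\le a\le d$ occur, all higher $\operatorname{Ext}$ groups between them vanish, and the Conjecture holds for $\mathbb P^d$.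

The main evidence is the following. If $X$ is $F$-split, write $F_*\mathcal O_X=\mathcal O_X\oplus\mathcal B$. Then $V_{e+1}=V_e\oplus F^e_*\mathcal B$, and $\operatorname{Ext}^i(V_e,V_e)$ sits in $\operatorname{Ext}^i(V_{e+1},V_{e+1})$ as a corner of a $2\times2$ matrix. So $H^i(D_X^{(e)})$ is \emph{abstractly} a summand of $H^i(D_X^{(e+1)})$, and once one of these groups is nonzero all later ones are. It is tempting to conclude that the limit is nonzero. But the corner embedding is not the transition map: already for $i=0$ it sends the operator $1$ to the projector onto $V_e$. The transition map applies the functor $F_*$ to extensions (Lemma~\ref{lem:transition}), and $F_*$ can split an extension, because a splitting now has to be linear only over $p$-th powers.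

\subsection*{Results}
Both parts of the Conjecture are false. Throughout, $\mathbb F_a$ denotes a Hirzebruch surface, never a finite field.

\begin{theorem}\label{thm:hirz}
Let $k$ be perfect of characteristic $p\ge2$ and let $X=\mathbb F_p=\mathbb P(\mathcal O\oplus\mathcal O(p))$ over $\mathbb P^1$. Then $X$ is $F$-split, $H^1(D_X^{(e)})\neq0$ for all $e\ge1$, and for all $i>0$ and $e\ge1$ the map $H^i(D_X^{(e)})\to H^i(D_X^{(e+1)})$ is zero. Hence $H^i(D_X)=0$ for all $i>0$.
\end{theorem}

\begin{theorem}\label{thm:odd}
Let $k$ be algebraically closed of characteristic $p\ge3$, let $n\ge3$ be odd, and let $X=Q_n\subset\mathbb P^{n+1}$ be a smooth quadric. Then $X$ is $F$-split and $D$-affine. If $n\ge p+2$, then $H^1(D_X^{(e)})\ne0$ for all $e\ge2$.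
\end{theorem}

\begin{theorem}\label{thm:even}
Let $k$ be algebraically closed of characteristic $p\ge3$ and let $n\ge4$ be even. Then $H^1(D_{Q_n})\neq0$, so $Q_n$ is not $D$-affine.
\end{theorem}

Theorem~\ref{thm:hirz} refutes part (1) in every characteristic. Theorem~\ref{thm:odd} with $n\ge p+2$ refutes part (2) in every odd characteristic, for instance by $Q_{p+2}$, which is $Q_5$ for $p=3$. It refutes part (1) once more, since $H^1(D_X^{(2)})\neq0$ while the limit vanishes. Theorems \ref{thm:odd} and \ref{thm:even} together give:

\begin{corollary}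
Let $k$ be algebraically closed of odd characteristic and $n\ge3$. Then $Q_n$ is $D$-affine if and only if $n$ is odd.
\end{corollary}

We do not settle whether part (2) can fail when $p=2$.

\subsection*{Method}
On the toric surface $\mathbb F_p$ the sheaves $D_X^{(e)}$ have a monomial basis, and Theorem~\ref{thm:hirz} becomes a statement about residues modulo $p^e$ (Section~\ref{sec:hirz}). On a quadric, $V_e$ is a sum of line bundles and twisted spinor bundles, and every higher self-extension of $V_e$ factors through one of the classes $\delta_b$ of the sequences $0\to\mathcal S(b)\to\mathcal O(b)^N\to\mathcal S(b+1)\to0$. The fate of $\delta_b$ is decided by the integer $2b+n$: Frobenius kills $\delta_b$ if $p\nmid2b+n$, and otherwise reduces it to $\delta_c$ with $2c+n=(2b+n)/p$. For odd $n$ the integer is never $0$ and every class dies; for even $n$ the class with $2b+n=0$ survives forever. Example~\ref{ex:P1} shows this mechanism on $\mathbb P^1$.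

\section{The transition maps are induced by $F_*$}\label{sec:transition}

We view $\operatorname{Ext}^i(A,B)$ in Yoneda's way, as classes of exact sequences of $\mathcal O_X$-modules of length $i$, with the composition $\circ$ given by splicing. If $\delta\in\operatorname{Ext}^1(A'',A')$ is the class of $0\to A'\to A\to A''\to0$, the connecting map $\operatorname{Ext}^{i-1}(A',Y)\to\operatorname{Ext}^i(A'',Y)$ is $\zeta\mapsto\pm\zeta\circ\delta$. The functor $F_*$ is exact, so it defines additive maps $F_*\colon\operatorname{Ext}^i(A,B)\to\operatorname{Ext}^i(F_*A,F_*B)$ that respect composition.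

\begin{lemma}\label{lem:transition}
Under \eqref{eq:basic}, the transition map $H^i(D_X^{(e)})\to H^i(D_X^{(e+1)})$ is $F_*\colon\operatorname{Ext}^i(V_e,V_e)\to\operatorname{Ext}^i(F_*V_e,F_*V_e)$.
\end{lemma}

\begin{proof}
Put $V=V_e$ and let $Y$ vary over all $\mathcal O_X$-modules. Since $V$ and $F_*V$ are vector bundles and $F_*$ is exact, we have two $\delta$-functors in $Y$,
\[
\operatorname{Ext}^\bullet(V,Y)=H^\bullet(\mathcal{H}om(V,Y)),\qquad \operatorname{Ext}^\bullet(F_*V,F_*Y)=H^\bullet(\mathcal{H}om(F_*V,F_*Y)).
\]
There are two morphisms from the first to the second. One is $F_*$. The other is induced by the inclusion of sheaves of abelian groups $\mathcal{H}om(V,Y)\subseteq\mathcal{H}om(F_*V,F_*Y)$, which regards an $\mathcal O_X$-linear map as an $\mathcal O_X^p$-linear one; both sides are exact in $Y$, so the connecting maps are respected. The morphisms agree in degree $0$. The first $\delta$-functor vanishes on injectives in positive degree, so it is universal and the morphisms agree in all degrees. For $Y=V$ the inclusion of sheaves is $D_X^{(e)}\subseteq D_X^{(e+1)}$.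
\end{proof}

Two pieces of bookkeeping will be used repeatedly.

\emph{Components.} If $A=\bigoplus A_\mu$ and $B=\bigoplus B_\nu$ are finite sums, a class $\eta\in\operatorname{Ext}^i(A,B)$ has components $\eta_{\nu\mu}=\mathrm{pr}_\nu\circ\eta\circ\mathrm{in}_\mu$, and $\eta=\sum\mathrm{in}_\nu\circ\eta_{\nu\mu}\circ\mathrm{pr}_\mu$. Applying $F^s_*$ to these formulas shows that $F^s_*\eta=0$ if and only if $F^s_*\eta_{\nu\mu}=0$ for all $\nu,\mu$.

\emph{Graded modules.} Let $X\subseteq\operatorname{Proj}S$ and $\Gamma_*(E)=\bigoplus_jH^0(E(j))$. The projection formula gives $(F^e_*E)(j)=F^e_*(E(qj))$, and $H^i(F^e_*E)=H^i(E)$. So $\Gamma_*(F^e_*E)=\bigoplus_jH^0(E(qj))$, graded by $j$, with $h\in S$ acting as $h^q$.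

\begin{example}[The Euler sequence on $\mathbb P^1$]\label{ex:P1}
Let $S=k[x,y]$. For $u\in\mathbb Z$ let $\kappa_u\in\operatorname{Ext}^1(\mathcal O(u),\mathcal O(u-2))=H^1(\mathcal O(-2))=k$ be the class of
\[
0\to\mathcal O(u-2)\xrightarrow{\;h\mapsto(yh,-xh)\;}\mathcal O(u-1)^2\xrightarrow{\;(g_1,g_2)\mapsto xg_1+yg_2\;}\mathcal O(u)\to0 .
\]
It is nonzero because $\operatorname{Hom}(\mathcal O(u),\mathcal O(u-1))=0$.

(a) If $p\nmid u$, then $F_*\kappa_u=0$. Indeed, on $\bigoplus_jS_{u+pj}$ the map $h\mapsto u^{-1}(\partial_xh,\partial_yh)$ is linear over $p$-th powers, and it is a section because $x\partial_xh+y\partial_yh=(\deg h)h=uh$.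

(b) If $u=pc$, then \eqref{eq:Pd} gives $F_*\mathcal O(u)=\mathcal O(c)\oplus\mathcal O(c-1)^{p-1}$ and $F_*\mathcal O(u-2)=\mathcal O(c-1)^{p-1}\oplus\mathcal O(c-2)$. The only nonzero $\operatorname{Ext}^1$ between summands is $\operatorname{Ext}^1(\mathcal O(c),\mathcal O(c-2))$. So the only possible component of $F_*\kappa_{pc}$ is a multiple of $\kappa_c$.

(c) If $u=0$, then $F^s_*\kappa_0\ne0$ for all $s$: a split sequence is exact on $H^0$, but $H^0(\mathcal O(-1)^2)=0$ and $H^0(\mathcal O)=k$.

By (a) and (b), for $u\neq0$ the class $\kappa_u$ is killed by $F^s_*$ as soon as $s>v_p(u)$, where $v_p$ is the $p$-adic valuation. This is not yet a counterexample, because $V_e$ on $\mathbb P^1$ contains only $\mathcal O$ and $\mathcal O(-1)$. We need varieties on which both ends of such an extension are summands of $V_e$.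
\end{example}

\section{The Hirzebruch surface $\mathbb F_p$}\label{sec:hirz}

Let $M=\mathbb Z^2$, let $k[M]$ be the ring of Laurent polynomials with basis $\chi^w$, $w\in M$, and let $\langle\ ,\ \rangle$ be the standard pairing. The surface $X=\mathbb F_p$ is the toric surface with rays
\[
\rho_1=(1,0),\qquad\rho_2=(0,1),\qquad\rho_3=(-1,p),\qquad\rho_4=(0,-1),
\]
whose maximal cones are spanned by cyclically consecutive rays. A cone $\sigma$ of the fan gives the affine open set $U_\sigma=\operatorname{Spec}k[\sigma^\vee\cap M]$, where $w\in\sigma^\vee$ means $\langle w,\rho\rangle\ge0$ for the rays $\rho$ of $\sigma$, and $U_\sigma\cap U_{\sigma'}=U_{\sigma\cap\sigma'}$. The ray $\rho_i$ gives an invariant curve $E_i\cong\mathbb P^1$. These curves form a cycle: $E_i$ meets $E_{i\pm1}$ transversally in one point, and $E_1\cap E_3=E_2\cap E_4=\emptyset$.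

The additive map that sends $c\chi^w$ to $c^{1/p}\chi^{w/p}$ if $w\in pM$ and to $0$ otherwise preserves every $k[\sigma^\vee\cap M]$, fixes $1$, and is an $\mathcal O_X$-linear map $F_*\mathcal O_X\to\mathcal O_X$. So $X$ is $F$-split.

\subsection*{A monomial basis of $D_X^{(e)}$}
For $v\in M/qM$ and $m\in M$ define
\[
\theta^{(e)}_{v,m}(\chi^w)=\begin{cases}\chi^{w+m}&\text{if }w\equiv v \bmod qM,\\ 0&\text{otherwise.}\end{cases}
\]
The ring $k[M]$ is free over $k[M]^q=k[qM]$ on representatives $\chi^w$ of the finitely many classes modulo $qM$. Hence the $\theta^{(e)}_{v,m}$ form a $k$-basis of the $k[M]^q$-linear endomorphisms of $k[M]$. For an integer $a$ let $\operatorname{res}_q(a)\in[0,q-1]$ be its residue modulo $q$, and let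
\[
I_e(v,m)=\{\,i:\ \operatorname{res}_q\langle v,\rho_i\rangle+\langle m,\rho_i\rangle<0\,\}\subseteq\{1,2,3,4\}.
\]
This set lists the curves $E_i$ along which $\theta^{(e)}_{v,m}$ has a pole, in the following sense.

\begin{lemma}\label{lem:toric}
The space $D_X^{(e)}(U_\sigma)$ has as basis the $\theta^{(e)}_{v,m}$ such that no ray $\rho_i$ of $\sigma$ has $i\in I_e(v,m)$. Consequently $H^i(D_X^{(e)})=\bigoplus_{(v,m)}H^i_{(v,m)}$, where $H^i_{(v,m)}=0$ for $i\ge2$, and $H^1_{(v,m)}$ is $k$ if $I_e(v,m)=\{1,3\}$ and $0$ otherwise.
\end{lemma}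

\begin{proof}
By localization, $D_X^{(e)}(U_\sigma)$ consists of the endomorphisms $P=\sum c_{v,m}\theta^{(e)}_{v,m}$ that preserve $k[\sigma^\vee\cap M]$. For $w$ in the class $v$ we have $P(\chi^w)=\sum_mc_{v,m}\chi^{w+m}$, a sum of distinct monomials. So $P$ preserves the ring if and only if each $\theta^{(e)}_{v,m}$ with $c_{v,m}\ne0$ does, that is, if $w+m\in\sigma^\vee$ for every $w\in\sigma^\vee\cap M$ in the class $v$. For such $w$ and a ray $\rho$ of $\sigma$ we have $\langle w,\rho\rangle\ge\operatorname{res}_q\langle v,\rho\rangle$, and since the rays of $\sigma$ are part of a lattice basis, some $w$ attains equality for all of them. This gives the first claim.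

Compute cohomology with the \v{C}ech complex of the four maximal charts. It splits as a sum over $(v,m)$. With $I=I_e(v,m)$, the $(v,m)$-part has $k$ at an intersection $U_\sigma$ if no ray of $\sigma$ is indexed by $I$, and $0$ otherwise. The same rule says when $\chi^0=1$ is a section over $U_\sigma$ of the ideal sheaf $\mathcal O(-E_I)$ of $E_I=\bigcup_{i\in I}E_i$. So $H^i_{(v,m)}$ is the weight-$0$ part of $H^i(X,\mathcal O(-E_I))$ for the grading by $M$.

If $i\in I$ then $\langle m,\rho_i\rangle<0$. As $\rho_4=-\rho_2$, the set $I$ does not contain both $2$ and $4$. So $I$ is empty, or $E_I$ is a chain of at most three projective lines, or $I=\{1,3\}$. Use $0\to\mathcal O(-E_I)\to\mathcal O_X\to\mathcal O_{E_I}\to0$ and $H^{>0}(\mathcal O_X)=0$. If $I=\emptyset$ there is no higher cohomology. For a chain, $H^0(\mathcal O_{E_I})=k$ and $H^1(\mathcal O_{E_I})=0$, so $\mathcal O(-E_I)$ has no cohomology. For $I=\{1,3\}$, the curve $E_I$ is a disjoint union of two projective lines and the only cohomology is $H^1=k^2/k$. It is represented by locally constant functions,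 so it has weight $0$.
\end{proof}

\subsection*{The transition}
A class modulo $q$ is a union of classes modulo $pq$, so
\begin{equation}\label{eq:refine}
\theta^{(e)}_{v,m}=\sum_{v'\in M/pqM,\ v'\equiv v\bmod q}\theta^{(e+1)}_{v',m}.
\end{equation}
Thus the transition map sends $H^1_{(v,m)}$ to $\bigoplus_{v'}H^1_{(v',m)}$, and we must see whether $I_e(v,m)$ and some $I_{e+1}(v',m)$ can both be $\{1,3\}$.

Take first $e=1$, $v=(0,1)$, $m=(-1,-1)$. The pairings of $m$ with the rays are $-1,-1,1-p,1$, and the residues modulo $p$ of the pairings of $v$ are $0,1,0,p-1$. So $I_1(v,m)=\{1,3\}$. Let $v'=(x,y)$ be a lift modulo $p^2$. If $1\in I_2(v',m)$ then $x\equiv0\bmod p^2$. Then $\langle v',\rho_3\rangle\equiv py\equiv p \bmod p^2$ has residue $p$, and $p+(1-p)>0$, so $3\notin I_2(v',m)$. The class dies. The reason is the relation $\rho_1+\rho_3=p\rho_2$: residues modulo $q$ at $\rho_1$ and $\rho_3$ see $y$ only modulo $q/p$, which leaves one $p$-adic digit free to keep $2$ out of $I_e$; at the next level that digit is seen.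

\begin{proof}[Proof of Theorem~\ref{thm:hirz}]
We have seen that $X$ is $F$-split, and $H^i(D_X^{(e)})=0$ for $i\ge2$ by Lemma~\ref{lem:toric}.

\emph{Nonvanishing.} Let $v=(0,p^{e-1})$ and $m=(-1,-1)$. For $\rho_1,\rho_2,\rho_3$ the quantities defining $I_e$ are $0-1$, $\ p^{e-1}-1$, $\ \operatorname{res}_q(q)+1-p=1-p$, and $\langle m,\rho_4\rangle=1$. So $I_e(v,m)=\{1,3\}$ and $H^1(D_X^{(e)})\neq0$.

\emph{Vanishing of the transition map.} We claim that $1,3\in I_{e+1}(v',m)$ implies $2\in I_e(v,m)$ whenever $v'\equiv v\bmod q$. Write $m=(-s,-t)$ and $v'=(x,y)$, so that $m$ pairs with $\rho_1,\rho_2,\rho_3$ to $-s,-t,s-pt$. Let $r_1,r_3$ be the residues of $x$ and $-x+py$ modulo $pq$. The hypothesis says $r_1\le s-1$ and $r_3\le pt-s-1$. So $0\le r_1+r_3\le pt-2$, and $r_1+r_3\equiv py\bmod pq$. Hence $r_1+r_3=py_0$ with $0\le y_0\le t-1$ and $y_0\equiv y\bmod q$. Therefore $\operatorname{res}_q(y)\le y_0\le t-1$, which means $2\in I_e(v,m)$.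

By the claim, if $I_e(v,m)=\{1,3\}$ then no $I_{e+1}(v',m)$ in \eqref{eq:refine} equals $\{1,3\}$. So $H^1_{(v,m)}\ne0$ forces all targets $H^1_{(v',m)}$ to vanish, and the transition map on $H^1$ is zero. The last assertion follows from \eqref{eq:basic}.
\end{proof}

\begin{remark}
The coincidence between the characteristic and the index of the surface matters. Lemma~\ref{lem:toric} holds for $\mathbb F_2$ in odd characteristic, with $\rho_3=(-1,2)$. Take $m=(-1,-2)$ and $v_e=(0,\frac{q+1}2)$. Then $v_{e+1}\equiv v_e\bmod q$, and the four quantities are $0-1$, $\ \frac{q+1}2-2\ge0$, $\ 1-3$, and a positive number. So $I_e(v_e,m)=\{1,3\}$ at every level, the components $H^1_{(v_e,m)}\to H^1_{(v_{e+1},m)}$ come from equal \v{C}ech complexes, and the class survives in the limit.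
\end{remark}

\section{Spinor bundles on quadrics}\label{sec:spinor}

From now on $k$ is algebraically closed, $p\ge3$ and $n\ge3$. Put $r=\lfloor n/2\rfloor+1$. Let $S$ be the polynomial ring in the $n+2$ variables $X_1,Y_1,\dots,X_r,Y_r$ and, if $n$ is odd, $Z$; terms involving $Z$ below are present only for odd $n$. We also write $x_1,\dots,x_{n+2}$ for the variables and $S_+$ for the ideal they generate. Under our assumptions on $k$ every smooth quadric of dimension $n$ is
\[
X=\operatorname{Proj}R,\qquad R=S/(f),\qquad f=\sum_{i=1}^rX_iY_i+Z^2 ,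
\]
and $\omega_X=\mathcal O(-n)$.

\subsection*{Maximal Cohen--Macaulay modules}
Let $W\neq0$ be a finitely generated graded $S$-module with $fW=0$ that has a free resolution of length one. By the Auslander--Buchsbaum formula $W$ has depth $n+1=\dim R$: it is a maximal Cohen--Macaulay (MCM) $R$-module. The same formula at the primes of the smooth variety $X$ shows that $\widetilde W$ is locally free. The vanishing of the local cohomology $H^i_{S_+}(W)$ for $i\le n$ gives $W=\Gamma_*(\widetilde W)$ and $H^i(\widetilde W(j))=0$ for $0<i<n$ and all $j$. In particular, maps between such sheaves are the degree-$0$ maps between the modules. All this applies to $W=R$; moreover $H^n(\mathcal O(j))=0$ for $j>-n$ by Serre duality.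

\subsection*{The factorization $f=\varphi^2$}
Let $\Lambda$ be the exterior algebra on $\xi_1,\dots,\xi_r$, with basis the monomials $\xi_I$. On $\Lambda$ let $\xi_i$ denote left multiplication, let $\iota_i=\partial/\partial\xi_i$ be the contraction, and let $\epsilon$ be $+1$ on even and $-1$ on odd elements. Then
\begin{equation}\label{eq:clifford}
\xi_i\xi_j+\xi_j\xi_i=0=\iota_i\iota_j+\iota_j\iota_i,\qquad \xi_i\iota_j+\iota_j\xi_i=\delta_{ij},\qquad\epsilon^2=1,
\end{equation}
and $\epsilon$ anticommutes with all $\xi_i,\iota_i$. These relations give $\varphi^2=f$ for the operator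
\[
\varphi=\sum_{i=1}^r(X_i\xi_i+Y_i\iota_i)+Z\epsilon\qquad\text{on }S\otimes\Lambda .
\]
In particular $\varphi$ is injective. We write $\varphi=\sum_ax_a\gamma_a$.

To treat both parities of $n$ at once, let $\sigma\in\{+,-\}$. If $n$ is even, $\varphi$ is odd and we let $\Lambda^\pm$ be the even and odd parts of $\Lambda$. If $n$ is odd we put $\Lambda^+=\Lambda^-=\Lambda$; the sign then carries no information and is dropped when convenient. In both cases $N=\dim\Lambda^\sigma=2^{\lceil n/2\rceil}>1$. Define
\[
C_\sigma=\operatorname{coker}\big(\varphi\colon S(-1)\otimes\Lambda^{-\sigma}\to S\otimes\Lambda^\sigma\big),\qquad\mathcal S_\sigma=\widetilde{C_\sigma(-1)} .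
\]
The module $C_\sigma$ is killed by $f=\varphi^2$, so it is MCM, with $N$ generators in degree $0$. The $\mathcal S_\sigma$ are the \emph{spinor bundles}; we call $\mathcal S_\sigma(b)$ a spinor bundle \emph{of twist $b$}. The chain $\operatorname{im}\varphi^2\subset\operatorname{im}\varphi\subset S\otimes\Lambda^\sigma$ gives $0\to C_{-\sigma}(-1)\xrightarrow{\varphi}R\otimes\Lambda^\sigma\to C_\sigma\to0$, hence
\begin{equation}\label{eq:spinor}
0\to\mathcal S_{-\sigma}(b)\to\mathcal O(b)\otimes\Lambda^\sigma\to\mathcal S_\sigma(b+1)\to0 .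
\end{equation}
Let $\delta_b^\sigma\in\operatorname{Ext}^1(\mathcal S_\sigma(b+1),\mathcal S_{-\sigma}(b))$ be its class.

\begin{remark}
The construction makes sense for $n=1$. On the conic $XY+Z^2=0$, parametrized by $X=x^2$, $Y=-y^2$, $Z=xy$, the matrix of $\varphi$ in the basis $1,\xi_1$ is the column $(y,x)$ times the row $(x,-y)$. So $\mathcal S=\mathcal O_{\mathbb P^1}(-1)$, and \eqref{eq:spinor} is, up to a sign, the sequence of Example~\ref{ex:P1} with $u=2b+1=2b+n$.
\end{remark}

\begin{lemma}\label{lem:spinor}
\begin{enumerate}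
\item[(a)] $H^0(\mathcal S_\sigma(j))=(C_\sigma)_{j-1}$, and this space has dimension at least $N$ for $j\ge1$.
\item[(b)] $H^i(\mathcal S_\sigma(j))=0$ for $0<i<n$, and $H^n(\mathcal S_\sigma(j))=0$ if and only if $j>-n$.
\item[(c)] $\delta_b^\sigma\neq0$.
\item[(d)] $\operatorname{End}(\mathcal S_\sigma)=k$, and $\operatorname{Hom}(\mathcal S_\sigma,\mathcal S_{-\sigma})=0$ if $n$ is even.
\item[(e)] Let $Y$ be a coherent sheaf and $i\ge1$. If $H^i(Y(-b))=0$, then every class in $\operatorname{Ext}^i(\mathcal S_\sigma(b+1),Y)$ has the form $\zeta\circ\delta_b^\sigma$ with $\zeta\in\operatorname{Ext}^{i-1}(\mathcal S_{-\sigma}(b),Y)$.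
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first claim is the MCM property. Multiplication by $X_1$ is injective on sections of a vector bundle, and $\dim(C_\sigma)_0=N$.

(b) The first claim is again the MCM property. Since $H^{n-1}(\mathcal S_{-\sigma}(j+1))=0$, the sequence \eqref{eq:spinor} embeds $H^n(\mathcal S_\sigma(j))$ in $H^n(\mathcal O(j))^N$, which is $0$ for $j>-n$. For $j\le-n$ the group is dual to $\operatorname{Hom}(\mathcal S_\sigma,\mathcal O(-j-n))$, which is nonzero because $\mathcal S_\sigma\subset\mathcal O^N$.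

(c) It suffices to show $\operatorname{Hom}(\mathcal S_\sigma(1),\mathcal O)=0$. A degree-$0$ map $C_\sigma\to R$ is a linear form $a$ on $\Lambda^\sigma$ with $a\varphi\equiv0\bmod f$. The entries of $a\varphi$ are linear, so $a\varphi=0$, so $fa=a\varphi^2=0$.

(d) A degree-$0$ map $C_\sigma\to C_\tau$ is determined by its degree-$0$ part $a_0\colon\Lambda^\sigma\to\Lambda^\tau$, and it lifts to the resolutions: $a_0\varphi=\varphi a_1$ with $a_1\colon\Lambda^{-\sigma}\to\Lambda^{-\tau}$ constant. Multiplying by $\varphi$ on both sides gives $\varphi a_0f=fa_1\varphi$, so also $\varphi a_0=a_1\varphi$. Comparing coefficients of the variables, $a_0\gamma_a\gamma_b=\gamma_aa_1\gamma_b=\gamma_a\gamma_ba_0$. The operator $\xi_i\iota_i$ fixes $\xi_I$ if $i\in I$ and kills it otherwise, so the common eigenspaces of the $\xi_i\iota_i$ are the lines $k\xi_I$, and $a_0\xi_I\in k\xi_I$. For $n$ even and $\tau=-\sigma$ this forces $a_0=0$. Otherwise $a_0$ is diagonal, and it is a scalar because any two monomials in $\Lambda^\sigma$ are connected, up to sign, by the operators $\xi_i\xi_j$,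 $\xi_i\iota_j$, $\iota_i\iota_j$ for $n$ even, and $\epsilon\xi_i$, $\epsilon\iota_i$ for $n$ odd.

(e) Apply $\operatorname{Hom}(-,Y)$ to \eqref{eq:spinor}: the cokernel of $\zeta\mapsto\zeta\circ\delta_b^\sigma$ embeds in $H^i(Y(-b))^N$.
\end{proof}

Line bundles and spinor bundles are all that will occur, by the following classification.

\begin{theorem}[\cite{Knorrer}, \cite{BEH}]\label{thm:MCM}
Every finitely generated graded MCM $R$-module is a direct sum of shifts of $R$ and $C$ if $n$ is odd, and of $R$, $C_+$, $C_-$ if $n$ is even.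
\end{theorem}

Coherent sheaves on $X$ have finite-dimensional endomorphism algebras, so the Krull--Schmidt theorem holds: a decomposition into indecomposable summands is unique up to isomorphism and order. The bundles $\mathcal O(a)$ and $\mathcal S_\sigma(b)$ are indecomposable by Lemma~\ref{lem:spinor}(d). They are pairwise non-isomorphic, by the number and degree of the generators of $\Gamma_*$ and again by (d). So it makes sense to say that one of them \emph{occurs} in a bundle, and a summand of a sum of such bundles is a sum of some of them.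

\section{Frobenius pushforwards of line bundles}\label{sec:push}

To find extensions inside $V_e$, and to follow $\delta_b^\sigma$ under $F_*$, we must know which twists occur in $F^e_*\mathcal O(t)$. The answer is encoded in multiplication by $f$ on the finite-dimensional graded algebra
\[
A^{(q)}=S/(x_1^q,\dots,x_{n+2}^q).
\]

\begin{lemma}\label{lem:mult}
The bundle $F^e_*\mathcal O(t)$ is a direct sum of line bundles and spinor bundles. Let $m_c$ be the multiplicity of $\mathcal O(c)$, let $s_c$ be the number of spinor summands of twist $c+1$, and put $d=t-qc$. Then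
\[
m_c=\operatorname{rank}\big(f^{q-1}\colon A^{(q)}_d\to A^{(q)}_{d+2q-2}\big),\qquad m_c+Ns_c=\dim\big(A^{(q)}/fA^{(q)}\big)_d .
\]
\end{lemma}

\begin{proof}
Let $G=\bigoplus_jS_{t+qj}$ and $G'=\bigoplus_jS_{t-2+qj}$, graded by $j$, with $S$ acting through $q$-th powers. As in \eqref{eq:Pd} these are free of finite rank, and $(G/S_+G)_j=A^{(q)}_{t+qj}$, $(G'/S_+G')_j=A^{(q)}_{t-2+qj}$. Ordinary multiplication by $f$ and by $f^{q-1}$ defines maps of degree $0$,
\[
\alpha\colon G'\to G,\qquad\beta\colon G(-2)\to G',
\]
and $\alpha\beta$, multiplication by $f^q$, is the action of $f\in S$. The cokernel $W=\bigoplus_jR_{t+qj}$ of the injective map $\alpha$ is $\Gamma_*(F^e_*\mathcal O(t))$. It is MCM, so Theorem~\ref{thm:MCM} writes it as a sum of $m_c$ copies of $R(c)$ and $s_c$ copies of modules $C_\pm(c)$, whose sheaves are $\mathcal O(c)$ and $\mathcal S_\pm(c+1)$. Counting generators of $W$ in degree $-c$ gives the second formula, since $(W/S_+W)_{-c}=(A^{(q)}/fA^{(q)})_d$.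

To separate $m_c$ from $s_c$ we use $\beta$. A graded free resolution is the sum of the minimal one and trivial complexes. So $\alpha$ is isomorphic to a sum of maps $f\colon S(c-2)\to S(c)$, $\ \varphi\colon S(c-1)\otimes\Lambda^{\mp}\to S(c)\otimes\Lambda^\pm$ and $1\colon S(c)\to S(c)$. As $\alpha$ is injective, $\beta$ is determined by $\alpha\beta=f$; on the three kinds of summands it is $1$, $\varphi$, $f$. Modulo $S_+$ only the first kind survives. Thus $m_c$ is the rank of $\beta$ modulo $S_+$ in degree $2-c$, and this is the map $f^{q-1}\colon A^{(q)}_{d}\to A^{(q)}_{d+2q-2}$.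
\end{proof}

\begin{corollary}\label{cor:lines}
\begin{enumerate}
\item[(a)] $\mathcal O(c)$ occurs in $F^e_*\mathcal O(t)$ if and only if $0\le t-qc\le n(q-1)$.
\item[(b)] $X$ is $F$-split, and $V_e$ is a direct summand of $V_{e+1}$.
\item[(c)] If $\mathcal O(a)$ or $\mathcal S_\sigma(a)$ occurs in $V_e$, then $-(n-1)\le a\le0$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Let $u$ be the product of the $(q-1)$-st powers of the $n$ variables other than $X_1,Y_1$. In $A^{(q)}$ these variables kill $u$, so $f^{q-1}u=(X_1Y_1)^{q-1}u\neq0$. Hence $f^{q-1}$ is nonzero on every divisor of $u$, and these have all degrees $d\in[0,n(q-1)]$. For $d<0$ the source is zero, and for $d>n(q-1)$ the target lies above the top degree $(n+2)(q-1)$.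

(b) By (a), $\mathcal O$ is a summand of $F_*\mathcal O$. The space $\operatorname{Hom}(\mathcal O,F_*\mathcal O)=H^0(\mathcal O)$ is spanned by the canonical map, which therefore splits. Apply $F^e_*$.

(c) For $\mathcal O(a)$, part (a) gives $0\le-a\le n-n/q<n$. For $\mathcal S_\sigma(a)$, Lemma~\ref{lem:spinor}(a) excludes $a\ge1$ because $h^0(V_e)=1<N$, and Lemma~\ref{lem:spinor}(b) excludes $a\le-n$ because $H^n(V_e)=H^n(\mathcal O)=0$.
\end{proof}

\subsection*{Jordan blocks of $f$}
For spinor summands we need more precise information, but only for $e=1$. Let $A=A^{(p)}$; then $f^p=0$ in $A$. Let $T$ be a variable of degree $2$. A finite-dimensional graded $k[T]/(T^p)$-module is a sum of \emph{blocks}, that is, shifts of $k[T]/(T^\ell)$ with $1\le\ell\le p$; the lengths and shifts are determined by the ranks of the powers of $T$ in each degree. A block is \emph{free} if $\ell=p$. Its \emph{center} is the average of its lowest and highest degree, and $J_\ell$ denotes the block of length $\ell$ with center $0$. With $T=f$, the rank of $f^{p-1}$ on $A_d$ counts free blocks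 generated in degree $d$, and $\dim(A/fA)_d$ counts all blocks generated in degree $d$. So Lemma~\ref{lem:mult} says that $Ns_c$ is the number of non-free blocks of $A$ generated in degree $t-pc$.

The algebra $A$ is a tensor product of small algebras, and $f$ is a sum of one term for each factor. We therefore study tensor products, with $T$ acting as $T\otimes1+1\otimes T$. In characteristic $0$ the Clebsch--Gordan rule would center all blocks. In characteristic $p$ lengths are capped by $p$, and the point is that only the free blocks move.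

\begin{lemma}\label{lem:tensor}
Let $1\le a\le b\le p$ and $W=J_a\otimes J_b$. Then $T^pW=0$, and every non-free block of $W$ has center $0$. If $b=p$, all blocks are free. If $a+b\le p$, the block $J_{a+b-1}$ occurs.
\end{lemma}

\begin{proof}
Up to a shift, $W=k[s,t]/(s^a,t^b)$ with $T=s+t$, so $T^p=s^p+t^p=0$. If $b=p$, then $W=k[s,T]/(s^a,T^p)$ is free.

Consider a block of length $\ell$ with lowest degree $-\mu$ and highest degree $\lambda$, so $\lambda+\mu=2(\ell-1)$. We first show $\lambda,\mu\ge0$. The generators of the blocks form a basis of $W/TW=k[s]/(s^a)$, whose highest degree is $-(a+b-2)+2(a-1)=a-b\le0$. So $\mu\ge0$. The graded dual of $J_\ell$ is $J_\ell$, so $W$ is isomorphic to its graded dual, and duality turns our block into one with lowest degree $-\lambda$. So $\lambda\ge0$. Therefore $\lambda-\mu$ is even and $|\lambda-\mu|<2p$.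

To relate $\lambda$ and $\mu$ we need an operator that commutes with $T$ and can be evaluated at both ends of a block. On $J_\ell$, with basis $v_i=T^iv_0$ of degree $2i-\ell+1$, let $H$ multiply a homogeneous element by its degree and let $Uv_i=i(\ell-i)v_{i-1}$. Then $[H,T]=2T$, and $[T,U]=H$ because $i(\ell-i)-(i+1)(\ell-i-1)=2i-\ell+1$. Both relations persist on $W$ with $U\otimes1+1\otimes U$ and $H$ the total degree. The Casimir operator
\[
\Omega=(H+1)^2+4UT=(H-1)^2+4TU
\]
preserves degrees and commutes with $T$, since $[(H+1)^2,T]=T(4H+8)$ and $[UT,T]=-HT=-T(H+2)$. Its generalized eigenspaces $W_\gamma$ are graded $k[T]$-summands, so we may assume that our block lies in one $W_\gamma$. The top element is killed by $T$, so the first formula gives $\gamma=(\lambda+1)^2$. The generator has nonzero image in $W_\gamma/TW_\gamma$, where by the second formula $\Omega$ acts in degree $-\mu$ as $(\mu+1)^2$; so $\gamma=(\mu+1)^2$. Hence $0=(\lambda-\mu)(\lambda+\mu+2)=2\ell(\lambda-\mu)$ in $k$. If $\ell<p$, then $\lambda-\mu$ is an even multiple of the odd prime $p$ of absolute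 value less than $2p$, so $\lambda=\mu$.

Finally, some block starts in the lowest degree $-(a+b-2)$ of $W$ and has length at most $a+b-1$. If $a+b\le p$ it is not free, hence centered, hence equal to $J_{a+b-1}$.
\end{proof}

The lemma can also be obtained from tilting modules for $SL_2$ \cite[II.E]{Jantzen}.

\begin{proposition}\label{prop:window}
If a spinor bundle of twist $c+1$ occurs in $F_*\mathcal O(t)$, then
\begin{equation}\label{eq:window}
(2t+n)-p(2c+n)=2(p-\ell)\quad\text{for some }1\le\ell\le p-1 .
\end{equation}
Conversely, one occurs if \eqref{eq:window} holds with $\ell=p-1$, or if $n$ is even and \eqref{eq:window} holds with $\ell=1$.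
\end{proposition}

\begin{proof}
The algebra $A$ is the tensor product of $r$ copies of $B=k[X,Y]/(X^p,Y^p)$ with $T=XY$ and, for odd $n$, of $B'=k[Z]/(Z^p)$ with $T=Z^2$. The blocks of $B$ are generated by $X^a$ and $Y^a$ with $0\le a\le p-1$. The block of $X^a$ ends at $X^{p-1}Y^{p-1-a}$, so it has length $p-a$ and center $p-1$; all lengths $1,\dots,p$ occur. The blocks of $B'$ are spanned by the even and by the odd powers of $Z$; they have lengths $\frac{p+1}2,\frac{p-1}2$ and center $\frac{p-1}2$. By Lemma~\ref{lem:tensor} and induction on the number of factors, every non-free block of $A$ has center $(n+2)(p-1)/2$: a free block tensored with any block is free, and centers add. A non-free block of length $\ell$ is thus generated in degree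
\[
d=\tfrac{(n+2)(p-1)}2-(\ell-1)=\tfrac{n(p-1)}2+p-\ell .
\]
With $d=t-pc$ this is \eqref{eq:window}, because $2(t-pc)-n(p-1)=(2t+n)-p(2c+n)$.

It remains to find blocks. For $n$ even, choose length $p-1$ or $1$ in the first copy of $B$ and length $1$ in the others; the tensor product is a block of length $p-1$ or $1$. For $n$ odd, choose length $\frac{p+1}2$ in $B'$, length $\frac{p-1}2$ in the first copy of $B$, and length $1$ in the others; Lemma~\ref{lem:tensor} with $a+b=p$ gives a block of length $p-1$.
\end{proof}

\section{The action of Frobenius on the classes $\delta_b^\sigma$}\label{sec:delta}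

We now prove the analogues of parts (a) and (b) of Example~\ref{ex:P1}. To split $F_*$ of \eqref{eq:spinor} we need a section $C_\sigma\to R\otimes\Lambda^\sigma$, defined in degrees $\equiv b\bmod p$ and linear over $p$-th powers. It must have the form $u\mapsto u-\varphi(\cdots)$ and vanish modulo $f$ on the image of $\varphi$. On $\mathbb P^1$ the section came from Euler's identity. Here we look for a first-order operator $\psi$ with constant coefficients such that $\psi\varphi+\varphi\psi$ is a scalar in each degree. Such an operator is the Dirac-type operator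
\[
\psi=2\sum_{i=1}^r\big(\iota_i\,\partial_{X_i}+\xi_i\,\partial_{Y_i}\big)+\epsilon\,\partial_Z=\sum_a\gamma^a\partial_{x_a}.
\]
The coefficients $\gamma^a$ for $x_a=X_i,Y_i,Z$ are $2\iota_i,2\xi_i,\epsilon$, while the $\gamma_a$ are $\xi_i,\iota_i,\epsilon$. By \eqref{eq:clifford}, $\gamma^a\gamma_b+\gamma_b\gamma^a=2\delta_{ab}$, and $\sum_a\gamma^a\gamma_a=n+2$, each pair $X_i,Y_i$ contributing $2(\iota_i\xi_i+\xi_i\iota_i)=2$ and $Z$ contributing $1$. For homogeneous $w\in S\otimes\Lambda$ the product rule gives
\begin{equation}\label{eq:dirac}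
\psi\varphi w=\sum_a\gamma^a\gamma_aw+\sum_{a,b}(2\delta_{ab}-\gamma_b\gamma^a)\,x_b\partial_{x_a}w=(n+2+2\deg w)\,w-\varphi\psi w .
\end{equation}

\begin{lemma}\label{lem:split}
If $p\nmid2b+n$, then $F_*\delta_b^\sigma=0$.
\end{lemma}

\begin{proof}
Let $\lambda=2b+n\in k^\times$. For $u\in S\otimes\Lambda^\sigma$ of degree $\equiv b\bmod p$ put $\Phi(u)=u-\lambda^{-1}\varphi\psi u$. This lies in $S\otimes\Lambda^\sigma$, since for even $n$ both $\varphi$ and $\psi$ are odd, and $\Phi$ preserves degrees and is linear over $p$-th powers. If $u=\varphi w$, then $\deg w\equiv b-1$, so the scalar in \eqref{eq:dirac} is $\lambda$ and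
\[
\Phi(\varphi w)=\varphi w-\lambda^{-1}\varphi(\lambda w-\varphi\psi w)=\lambda^{-1}f\,\psi w\equiv0\bmod f .
\]
So $\Phi$ induces a map $\bigoplus_j(C_\sigma)_{b+pj}\to\bigoplus_jR_{b+pj}\otimes\Lambda^\sigma$, that is, $\Gamma_*(F_*\mathcal S_\sigma(b+1))\to\Gamma_*(F_*\mathcal O(b)\otimes\Lambda^\sigma)$. It is a section of the projection because $\Phi(u)\equiv u$ modulo the image of $\varphi$. Sheafify.
\end{proof}

When $p\mid2b+n$ this section is not available. But the neighboring twist $b+1$ is then covered by the lemma, and this determines the source of $F_*\delta_b^\sigma$.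

\begin{lemma}\label{lem:divide}
Suppose $p\mid2b+n$ and define the integer $c$ by $2c+n=(2b+n)/p$. Then $F_*\mathcal S_\sigma(b+1)$ is a sum of line bundles and spinor bundles of twist $c+1$. The restriction of $F_*\delta_b^\sigma$ to a line bundle is zero, and its restriction to a summand $\mathcal S_\tau(c+1)$ has the form $\zeta\circ\delta_c^\tau$ with $\zeta\in\operatorname{Hom}(\mathcal S_{-\tau}(c),F_*\mathcal S_{-\sigma}(b))$.
\end{lemma}

\begin{proof}
As $p$ is odd, $(2b+n)/p\equiv n\bmod2$, so $c$ is an integer. Since $2(b+1)+n\equiv2\not\equiv0\bmod p$, Lemma~\ref{lem:split} gives $F_*\delta_{b+1}^{-\sigma}=0$. Hence $F_*\mathcal S_\sigma(b+1)$ is a summand of $F_*\mathcal O(b+1)^N$, so it is a sum of line bundles and of spinor bundles that occur in $F_*\mathcal O(b+1)$. If the twist $c'+1$ occurs, \eqref{eq:window} with $t=b+1$ says that $(2b+n)-p(2c'+n)=2(p-\ell)-2$ is an even integer in $[0,2p-4]$. It is divisible by the odd prime $p$, so it is $0$ and $c'=c$.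

Put $Y=F_*\mathcal S_{-\sigma}(b)$. Then $H^1(Y(j))=H^1(\mathcal S_{-\sigma}(b+pj))=0$ for all $j$. So $\operatorname{Ext}^1(\mathcal O(a),Y)=0$, and Lemma~\ref{lem:spinor}(e) applies to the spinor summands.
\end{proof}

\begin{proposition}\label{prop:dies}
If $2b+n\neq0$, then $F^s_*\delta_b^\sigma=0$ for all $s>v_p(2b+n)$. In particular, this holds for every $b$ when $n$ is odd.
\end{proposition}

\begin{proof}
Induct on $v=v_p(2b+n)$. The case $v=0$ is Lemma~\ref{lem:split}. If $v>0$, the restrictions of $F_*\delta_b^\sigma$ to the summands in Lemma~\ref{lem:divide} are $0$ or $\zeta\circ\delta_c^\tau$ with $v_p(2c+n)=v-1$, and $F_*^{s-1}(\zeta\circ\delta_c^\tau)=F_*^{s-1}\zeta\circ F_*^{s-1}\delta_c^\tau=0$ by induction.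
\end{proof}

\section{Generation by global sections}\label{sec:gen}

The vanishing of $H^{>0}(D_X)$ is only a consequence of $D$-affinity. To go back we must resolve an arbitrary $D_X$-module by free ones. Every such module is a quotient of a sum of induced modules $D_X\otimes_{\mathcal O}\mathcal O(-a)$, so the task is to generate these by global sections, although $\mathcal O(-a)$ has none. In this section the parity of $n$ plays no role.

\begin{lemma}\label{lem:gg}
Let $a\ge0$ and $q=p^e>2a$. Then the dual bundle $(F^e_*\mathcal O(a))^\vee$ is generated by global sections.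
\end{lemma}

\begin{proof}
Duality for the finite flat morphism $F^e$ of a smooth variety over a perfect field gives $\mathcal{H}om(F^e_*L,\omega_X)\cong F^e_*(L^{-1}\otimes\omega_X)$ for a line bundle $L$. Twisting by $\omega_X^{-1}$ and using the projection formula,
\[
(F^e_*\mathcal O(a))^\vee\cong F^e_*\big(\mathcal O(-a)\otimes\omega_X^{1-q}\big)=F^e_*\mathcal O(s),\qquad s=n(q-1)-a .
\]
The fiber of $F^e_*\mathcal O(s)$ at a closed point $x$ is $\mathcal O(s)\otimes\mathcal O_X/\mathfrak m_x^{[q]}$, where $\mathfrak m_x^{[q]}$ is generated by the $q$-th powers of elements of $\mathfrak m_x$. By Nakayama's lemma we must show that $H^0(\mathcal O(s))$ surjects onto it.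

An isotropic vector of a nondegenerate quadratic form lies in a hyperbolic plane. So there are coordinates with $x=[1:0:\dots:0]$ and $X=\{z_0z_{n+1}=g(y_1,\dots,y_n)\}$ for a quadratic form $g\ne0$. The chart $z_0=1$ is the affine space with coordinates $y_i$, on which $z_{n+1}=g$. The sections of $\mathcal O(s)$ are spanned by the $g^jy^\beta$ with $j+|\beta|\le s$, and the fiber is $A'=k[y]/(y_1^q,\dots,y_n^q)$, with top degree $n(q-1)=s+a$. The degrees $\le s$ of $A'$ are reached with $j=0$. In degree $s+j$ with $1\le j\le a$ we reach $g^jA'_{s-j}$; here $s-j\ge n(q-1)-2a\ge0$. Multiplication $A'_i\times A'_{n(q-1)-i}\to A'_{n(q-1)}=k$ is a perfect pairing, each monomial being dual to the complementary one. So $g^j\colon A'_{s-j}\to A'_{s+j}$ is surjective if and only if $g^j\colon A'_{a-j}\to A'_{a+j}$ is injective. Since $a+j\le2a<q$, in these degrees $A'$ agrees with the domain $k[y]$, and injectivity holds.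
\end{proof}

\begin{proposition}\label{prop:affine}
Every $D_X$-module $M$ that is quasi-coherent over $\mathcal O_X$ is generated by global sections over $\mathcal O_X$, hence also over $D_X$. If $H^i(D_X)=0$ for all $i>0$, then $X$ is $D$-affine.
\end{proposition}

\begin{proof}
Let $L=\mathcal O(a)$ with $a\ge0$. As left $\mathcal O_X$-modules,
\[
D_X^{(e)}\otimes_{\mathcal O}L^{-1}\cong\mathcal{H}om_{\mathcal O^q}(L,\mathcal O)\cong\mathcal O\otimes_{\mathcal O^q}\mathcal{H}om_{\mathcal O^q}(L,\mathcal O^q)=F^{e*}\big((F^e_*L)^\vee\big).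
\]
The first map sends $P\otimes\nu$ to $P\circ\nu$ and is an isomorphism on any trivialization of $L$; the second is an isomorphism because $L$ is locally free of finite rank over $\mathcal O^q$. By Lemma~\ref{lem:gg} these sheaves are globally generated for $q>2a$. Hence so is their union $D_X\otimes_{\mathcal O}L^{-1}$.

The module $M$ is the union of its coherent $\mathcal O_X$-submodules, each a quotient of a finite sum of copies of some $\mathcal O(-a)$ with $a\ge0$. So $M$ is a quotient of a sum of modules $D_X\otimes_{\mathcal O}\mathcal O(-a)$, and the first claim follows.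

In particular there is an exact sequence $0\to K\to D_X^{(I)}\to M\to0$ with a free module in the middle and $K$ again quasi-coherent. If $H^{>0}(D_X)=0$, then $H^{>0}(D_X^{(I)})=0$ and $H^i(M)\cong H^{i+1}(K)$ for $i>0$. Repeating this $n$ times identifies $H^i(M)$ with some $H^{i+n}(K')$, which is $0$ because $\dim X=n$.
\end{proof}

\section{Odd-dimensional quadrics}\label{sec:odd}

\begin{proof}[Proof of Theorem~\ref{thm:odd}]
Let $n\ge3$ be odd. Then $X$ is $F$-split by Corollary~\ref{cor:lines}(b).

\emph{$D$-affinity.} Decompose $V_e$ into summands $\mathcal O(a)$ and $\mathcal S(b)$, with all twists in $[-(n-1),0]$ by Corollary~\ref{cor:lines}(c). Let $i\ge1$ and consider a component of a class in $\operatorname{Ext}^i(V_e,V_e)$, with target a summand $Y$. For $j\ge0$ the bundle $Y(j)$ is a line bundle or a spinor bundle of twist greater than $-n$, so $H^i(Y(j))=0$ by Section~\ref{sec:spinor}. If the source is $\mathcal O(a)$, the component lies in $H^i(Y(-a))=0$. If the source is $\mathcal S(b)$, then $H^i(Y(1-b))=0$, and Lemma~\ref{lem:spinor}(e) writes the component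 as $\zeta\circ\delta_{b-1}$.

For $-(n-1)\le b\le0$ the integer $2(b-1)+n$ is odd, hence nonzero, and of absolute value at most $n$. So if $p^s>n$, Proposition~\ref{prop:dies} gives $F^s_*\delta_{b-1}=0$, and $F^s_*$ kills every component. By Lemma~\ref{lem:transition} the maps $H^i(D_X^{(e)})\to H^i(D_X^{(e+s)})$ are zero for all $e\ge 1$ and $i>0$. Thus $H^i(D_X)=0$ for $i>0$, and $X$ is $D$-affine by Proposition~\ref{prop:affine}.

\emph{Nonvanishing for $n\ge p+2$.} We look for two consecutive twists of $\mathcal S$ in $V_2=F_*(F_*\mathcal O)$. By Corollary~\ref{cor:lines}(a), $\mathcal O(-a)$ occurs in $F_*\mathcal O$ if and only if $0\le pa\le n(p-1)$. By Proposition~\ref{prop:window} with $\ell=p-1$, the bundle $\mathcal S(c+1)$ occurs in $F_*\mathcal O(-a)$ if $n-2a-p(2c+n)=2$.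
\begin{itemize}
\item For $2c+n=-1$, that is $c+1=-\frac{n-1}2$, we get $a=\frac{n+p-2}2$. The inequality $p(n+p-2)\le2n(p-1)$ is equivalent to $p(p-2)\le n(p-2)$, which holds as $p\le n$.
\item For $2c+n=1$, that is $c+1=-\frac{n-1}2+1$, we get $a=\frac{n-p-2}2$. This is smaller than the previous value, and it is $\ge0$ exactly because $n\ge p+2$.
\end{itemize}
So with $b=-\frac{n-1}2$ both $\mathcal S(b+1)$ and $\mathcal S(b)$ occur in $V_2$, hence in $V_e$ for $e\ge2$ by Corollary~\ref{cor:lines}(b). The class $\delta_b\ne0$ of Lemma~\ref{lem:spinor}(c) then gives a nonzero element of $\operatorname{Ext}^1(V_e,V_e)=H^1(D_X^{(e)})$.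
\end{proof}

\begin{example}
The class just found has $2b+n=1$, so Lemma~\ref{lem:split} kills it at the very next level. For $Q_5$ in characteristic $3$ the two values of $a$ are $3$ and $0$: the bundle $F_*\mathcal O$ contains $\mathcal O(-3)$ and $\mathcal S(-1)$, and $F_*\mathcal O(-3)$ contains $\mathcal S(-2)$. The extension $0\to\mathcal S(-2)\to\mathcal O(-2)^8\to\mathcal S(-1)\to0$ defines a nonzero class in $H^1(D_X^{(2)})$ whose image in $H^1(D_X^{(3)})$ is zero. Yet $H^1(D_X^{(3)})\neq0$, since $V_3$ contains $\mathcal S(-1)$ and $\mathcal S(-2)$ again.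
\end{example}

\section{Even-dimensional quadrics}\label{sec:even}

Let $n\ge4$ be even and $b=-n/2$. Then $2b+n=0$, that is, $\mathcal O(2b)=\omega_X$, and division by $p$ returns the same twist. We show that $\delta_b^\pm$ behaves like $\kappa_0$ in Example~\ref{ex:P1}. There a global section detected the class; here $H^0$ and $H^1$ of all three terms vanish. Instead we show that $F_*\delta_b^\sigma$ is nonzero and that it can only be built from the classes $\delta_b^\pm$ themselves, which allows an induction. Since the sign may change along the way, we need a symmetry between the two signs.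

\begin{lemma}\label{lem:sym}
There is an automorphism $g$ of $X$ with $g^*\mathcal O(1)\cong\mathcal O(1)$ such that $g^*\mathcal S_\pm\cong\mathcal S_\mp$ and $g^*$ carries the sequence \eqref{eq:spinor} for $\sigma$ to a sequence isomorphic to the one for $-\sigma$.
\end{lemma}

\begin{proof}
Let $g$ send $(X_1,Y_1)$ to $(-Y_1,-X_1)$ and fix the other variables; it preserves $f$. Let $c_0=\xi_1+\iota_1$, an odd operator with $c_0^2=1$. By \eqref{eq:clifford}, $c_0\xi_1c_0=\iota_1\xi_1\iota_1=\iota_1$ and $c_0\iota_1c_0=\xi_1\iota_1\xi_1=\xi_1$, while $c_0$ anticommutes with $\xi_i,\iota_i$ for $i>1$. Hence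
\[
c_0\varphi c_0=X_1\iota_1+Y_1\xi_1-\sum_{i>1}(X_i\xi_i+Y_i\iota_i)=-g^*\varphi .
\]
So $c_0$ carries the chain $\operatorname{im}f\subset\operatorname{im}\varphi\subset S\otimes\Lambda^{-\sigma}$, which defines \eqref{eq:spinor} for $-\sigma$, onto the chain $\operatorname{im}f\subset\operatorname{im}g^*\varphi\subset S\otimes\Lambda^{\sigma}$, which defines the pullback of \eqref{eq:spinor} for $\sigma$.
\end{proof}

Every automorphism commutes with the absolute Frobenius, so $g^*F_*\cong F_*g^*$. Consequently $F_*\delta_b^+=0$ if and only if $F_*\delta_b^-=0$, and $\mathcal S_+(j)$ occurs in $F_*\mathcal O(t)$ if and only if $\mathcal S_-(j)$ does.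

\begin{lemma}\label{lem:nonzero}
$F_*\delta_b^\sigma\neq0$ for both signs $\sigma$.
\end{lemma}

\begin{proof}
It suffices to treat $\sigma=-$. Suppose that $F_*$ of \eqref{eq:spinor} splits. Applying $\Gamma_*$, the map
\[
\varphi\colon\bigoplus_j(C_+)_{b-1+pj}\to\bigoplus_jR_{b+pj}\otimes\Lambda^-
\]
is a split injection of modules over $S$ acting through $p$-th powers, so it stays injective modulo $S_+$, that is, modulo the $x_a^p$. Thus $\varphi\colon(A\otimes\Lambda^+)/\operatorname{im}\varphi\to(A\otimes\Lambda^-)/\operatorname{im}f$ is injective in degrees $\equiv b-1\bmod p$. Let $v=\prod_{i=1}^rX_i^{p-1}\otimes1$. Its degree is $r(p-1)\equiv-r=b-1$. We have $\varphi v=0$ in $A\otimes\Lambda$, because $X_i^p=0$ and $\iota_i1=0$. But $v\notin\operatorname{im}\varphi$: in the monomial basis of $A\otimes\Lambda$, every term of $\varphi w$ contains some $\xi_i$ or some $Y_i$, and $v$ contains neither. This is a contradiction.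
\end{proof}

\begin{lemma}\label{lem:reproduce}
For each $\sigma$, some component of $F_*\delta_b^\sigma$ equals $\lambda\delta_b^\tau$ with $\lambda\in k^\times$ and $\tau\in\{+,-\}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:divide} with $c=b$, the source $F_*\mathcal S_\sigma(b+1)$ is a sum of line bundles, on which the class vanishes, and bundles $\mathcal S_\tau(b+1)$. For the target, note $2(b-1)+n=-2$. Lemma~\ref{lem:split} gives $F_*\delta_{b-1}^{-\sigma}=0$, so $F_*\mathcal S_{-\sigma}(b)$ is a summand of $F_*\mathcal O(b-1)^N$. If a spinor bundle of twist $c'+1$ occurs in it, \eqref{eq:window} gives $-2-p(2c'+n)\in[2,2p-2]$. So the even integer $-(2c'+n)$ lies in $[4/p,2]$ and equals $2$, which means $c'+1=b$.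

The remaining components lie in two kinds of groups. First, $\operatorname{Ext}^1(\mathcal S_\tau(b+1),\mathcal O(a))$ is Serre dual to $H^{n-1}(\mathcal S_\tau(b+1-a-n))=0$. Second, since $H^1(\mathcal S_{\tau'})=0$, Lemma~\ref{lem:spinor}(e) and (d) give
\[
\operatorname{Ext}^1(\mathcal S_\tau(b+1),\mathcal S_{\tau'}(b))=\operatorname{Hom}(\mathcal S_{-\tau}(b),\mathcal S_{\tau'}(b))\circ\delta_b^\tau ,
\]
which is $k\delta_b^\tau$ if $\tau'=-\tau$ and $0$ otherwise. So every nonzero component is a nonzero multiple of some $\delta_b^\tau$, and there is one by Lemma~\ref{lem:nonzero}.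
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:even}]
We claim that $F^s_*\delta_b^\sigma\neq0$ for all $s\ge0$ and both signs. For $s=0$ this is Lemma~\ref{lem:spinor}(c). For $s\ge1$, the class $F^s_*\delta_b^\sigma=F^{s-1}_*(F_*\delta_b^\sigma)$ has the component $F_*^{s-1}(\lambda\delta_b^\tau)$. This is $F_*^{s-1}\delta_b^\tau$ composed with the automorphism $F_*^{s-1}(\lambda)$, hence nonzero by induction.

It remains to place both ends of $\delta_b^\sigma$ in some $V_e$. Use \eqref{eq:window} with $t=-a$. For the twist $c+1=b+1$ we have $2c+n=0$, and $\ell=p-1$ gives $n-2a=2$, so $a=\frac n2-1$. For the twist $c+1=b$ we have $2c+n=-2$, and $\ell=1$ gives $n-2a+2p=2p-2$, so $a=\frac n2+1$. By Proposition~\ref{prop:window} and the symmetry, spinor bundles of both signs occur with these twists in $F_*\mathcal O(-a)$. Both values of $a$ lie in $[0,n-1]$; for the second this uses $n\ge4$. By Corollary~\ref{cor:lines}(a), $\mathcal O(-a)$ occurs in $V_e$ when $q\ge n$, since then $qa\le q(n-1)\le n(q-1)$. So $\mathcal S_+(b+1)$ and $\mathcal S_-(b)$ are summands of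 $V_{e+1}$.

Let $\eta\in\operatorname{Ext}^1(V_{e+1},V_{e+1})$ be the class whose only nonzero component is $\delta_b^+$. Then $F^s_*\eta\neq0$ for all $s$. By Lemma~\ref{lem:transition}, $\eta$ has nonzero image in every $H^1(D_X^{(e+1+s)})$, hence in $H^1(D_X)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BEH}
Buchweitz, Eisenbud, Herzog, \emph{Cohen--Macaulay modules on quadrics}, LNM 1273 (1987).

\bibitem{Jantzen}
Jantzen, \emph{Representations of Algebraic Groups}.

\bibitem{Knorrer}
Kn\"orrer, Invent. Math. 88 (1987).

\bibitem{Mallory}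
Devlin Mallory, \emph{The tilting property for $F_*^e\mathcal O_X$ on Fano surfaces and threefolds}, arXiv:2405.14070 (2024).

\end{thebibliography}
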